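\title{Gabor orthonormal bases generated by sets that are neither spectral nor tiles}

\begin{abstract}
If a set $\Omega\subseteq\mathbb{R}^d$ is spectral and tiles $\mathbb{R}^d$ by translations, then its normalized indicator function generates a Gabor orthonormal basis of $L^2(\mathbb{R}^d)$. The Fuglede--Gabor problem asks for the converse. We show that the converse fails in every dimension $d\ge 2$: there is a finite union of unit cubes with integer vertices whose indicator function generates a Gabor orthonormal basis and which is neither spectral nor a translational tile. The set is built from three subsets of $\mathbb{Z}_8^2$ that share one Gabor basis with overlapping windows. A cycle of length five among the frequencies at which their Fourier transforms do not vanish rules out both tiling and spectrality.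
\end{abstract}

\section{Introduction}

Write $e(u)=e^{2\pi \mathrm{i} u}$ for $u\in\mathbb{R}$ and $e_\gamma(x)=e(\langle\gamma,x\rangle)$ for $\gamma,x\in\mathbb{R}^d$. For a measurable set $\Omega\subseteq\mathbb{R}^d$, let $|\Omega|$ be its Lebesgue measure and $\chi_\Omega$ its indicator function. Given a nonzero \emph{window} $g\in L^2(\mathbb{R}^d)$ and a discrete set $\Lambda\subseteq\mathbb{R}^{2d}$ of pairs $(t,\lambda)$ with $t,\lambda\in\mathbb{R}^d$, the \emph{Gabor system} is
\[
\mathcal{G}(g,\Lambda)=\{e_\lambda(x)\,g(x-t):(t,\lambda)\in\Lambda\}.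
\]
We call $t$ a time shift and $\lambda$ a frequency. Let $\Omega\subseteq\mathbb{R}^d$ be measurable with $0<|\Omega|<\infty$.
\begin{itemize}
\item $\Omega$ is a \emph{Gabor orthonormal basis set} (\emph{GONB set}) if $\mathcal{G}(|\Omega|^{-1/2}\chi_\Omega,\Lambda)$ is an orthonormal basis of $L^2(\mathbb{R}^d)$ for some discrete $\Lambda\subseteq\mathbb{R}^{2d}$.
\item $\Omega$ is \emph{spectral} if there is a discrete set $\Gamma\subseteq\mathbb{R}^d$, a \emph{spectrum}, such that $\{|\Omega|^{-1/2}e_\gamma:\gamma\in\Gamma\}$ is an orthonormal basis of $L^2(\Omega)$.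
\item $\Omega$ is a \emph{translational tile} if there is a discrete set $\mathcal{J}\subseteq\mathbb{R}^d$ with $\sum_{t\in\mathcal{J}}\chi_\Omega(x-t)=1$ for almost every $x$.
\end{itemize}

A spectral tile is a GONB set. Indeed, a tiling splits $L^2(\mathbb{R}^d)$ into the orthogonal sum of the spaces $L^2(\Omega+t)$, $t\in\mathcal{J}$, and a spectrum of $\Omega$ is a spectrum of $\Omega+t$, because translation multiplies each $e_\gamma$ by a unimodular constant. So $\Lambda=\mathcal{J}\times\Gamma$ works. The unit cube with $\mathcal{J}=\Gamma=\mathbb{Z}^d$ is the basic example. The Fuglede--Gabor problem, posed in \cite{CL}, asks for the converse: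
\begin{quote}
Is every GONB set $\Omega\subseteq\mathbb{R}^d$, in every dimension $d\ge1$, both a spectral set and a translational tile?
\end{quote}

There is a good reason to guess that the answer is yes. Two elements of the system, with parameters $(t,\lambda)$ and $(t',\lambda')$, are orthogonal when
\begin{equation}\label{eq:orth}
\int_{(\Omega+t)\cap(\Omega+t')}e_{\lambda-\lambda'}(x)\,dx=0 ,
\end{equation}
and for $t\ne t'$ the cheapest way to achieve this is that the two translates meet in a null set. Suppose that this holds for all distinct time shifts $t,t'$ of a Gabor orthonormal basis. A function that vanishes on all the translates is orthogonal to the whole basis, so the translates cover $\mathbb{R}^d$ up to a null set. The time shifts form a discrete set, since $h\mapsto|\Omega\cap(\Omega+h)|$ is continuous and positive at $0$. Hence $\Omega$ tiles. A function in $L^2(\Omega+t)$ is orthogonal to all basis elements with another time shift, so the frequencies attached to $t$ form a spectrum. A counterexample therefore needs windows that overlap,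 with \eqref{eq:orth} holding through cancellation on the overlaps. This is possible, and it can be arranged so that both conclusions fail for one set.

\begin{theorem}\label{thm:main}
For every $d\ge2$ there is a bounded GONB set $\Omega\subset\mathbb{R}^d$, a finite union of unit cubes with integer vertices, which is neither a translational tile nor a spectral set. The set $\Omega$ defined in \eqref{eq:Omega} has these properties for every integer $k\ge70$.
\end{theorem}

Thus the question above has a negative answer. The construction does not decide the case $d=1$.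

The core of the proof is finite. Section~\ref{sec:model} shows, in $\mathbb{Z}_4^2$, how overlapping windows produce an orthogonal basis, and why several such windows can be stacked into one. The Gabor property is checked layer by layer, while tiling and spectrality see all layers at once. Section~\ref{sec:layers} builds a stack $A\subset\mathbb{Z}_8\times\mathbb{Z}_{24}$ of three incompatible layers. The set $\Omega$ consists of $k\times k$ adjacent copies of $A$, thickened by unit cubes. We prove that it is a GONB set in Section~\ref{sec:gabor}, that it does not tile in Section~\ref{sec:tile}, and that it is not spectral in Section~\ref{sec:spectral}. Propositions~\ref{prop:gonb}, \ref{prop:tile} and~\ref{prop:spectral} together give Theorem~\ref{thm:main}.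

\section{Overlapping windows in a finite group}\label{sec:model}

Let $\mathbb{Z}_n=\mathbb{Z}/n\mathbb{Z}$. We use repeatedly that $\sum_{j=0}^{n-1}e(cj/n)=0$ for every integer $c$ not divisible by $n$. For $Y\subseteq\mathbb{Z}_n$ and $\kappa\in\mathbb{Z}_n$ put $\widehat{Y}(\kappa)=\sum_{z\in Y}e(\kappa z/n)$. For $B\subseteq\mathbb{Z}_n^2$ and $x\in\mathbb{Z}_n$, the \emph{column} of $B$ over $x$ is $B(x)=\{z:(x,z)\in B\}$.

Shift the window $1_B$ horizontally only, and record the shift in the vertical frequency:
\[
g_{s,\alpha}(x,z)=e\Big(\frac{\alpha x+sz}{n}\Big)1_B(x-s,z),\qquad s,\alpha\in\mathbb{Z}_n .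
\]
Summing column by column,
\[
\langle g_{s,\alpha},g_{s',\alpha'}\rangle=\sum_{x\in\mathbb{Z}_n}e\Big(\frac{(\alpha-\alpha')x}{n}\Big)\,\widehat{Y_x}(s-s'),\qquad Y_x=B(x-s)\cap B(x-s').
\]
Consider the two conditions
\begin{itemize}
\item[(a)] all columns of $B$ have the same nonzero size;
\item[(b)] if $x\neq x'$ and $Y=B(x)\cap B(x')$, then $\widehat{Y}(x-x')=0$.
\end{itemize}
If $s=s'$ and $\alpha\ne\alpha'$, then $\widehat{Y_x}(0)=|B(x-s)|$ is constant by (a), and the sum vanishes. If $s\ne s'$, every term vanishes by (b). So the $n^2$ nonzero functions $g_{s,\alpha}$ are orthogonal, and they form a basis of the $n^2$-dimensional space $\ell^2(\mathbb{Z}_n^2)$.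

\begin{example}\label{ex:Z4}
Let $n=4$, so that $e(1/4)=\mathrm{i}$. Let $B$ have the columns $\{0,2\},\{0,2\},\{1,3\},\{1,3\}$ over $x=0,1,2,3$. Columns at distance $2$ are disjoint. Columns at odd distance $\kappa$ are disjoint or equal, and $\mathrm{i}^{0}+\mathrm{i}^{2\kappa}=0=\mathrm{i}^{\kappa}+\mathrm{i}^{3\kappa}$. So (b) holds, although the windows overlap: $B$ and $B+(1,0)$ share the four points $(1,0),(1,2),(3,1),(3,3)$. Let $B'$ have the columns $\{0,1\},\{2,3\},\{0,1\},\{2,3\}$. Now columns at odd distance are disjoint, columns at distance $2$ are equal, and $\sum_z(-1)^z=0$ on each of them. So (b) holds for $B'$ as well.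
\end{example}

Neither set is a counterexample to anything: $B+(0,1)$ is the complement of $B$, and $B'+(0,2)$ is the complement of $B'$. What matters is that the shifts and frequencies are \emph{the same} for $B$ and $B'$. Let $B_0,\dots,B_{L-1}\subseteq\mathbb{Z}_n^2$ satisfy (a) and (b) with a common column size, and form the stack $A=\{(x,z,l):(x,z)\in B_l\}\subseteq\mathbb{Z}_n^2\times\mathbb{Z}_L$. The $n^2L$ functions $e\big((\alpha x+sz)/n+ml/L\big)1_A(x-s,z,l)$, with $m\in\mathbb{Z}_L$, are again orthogonal: for $s\ne s'$ the sum over each column of each layer vanishes, and for $s=s'$ the inner product is the column size times a full exponential sum over $(x,l)$. So stacking preserves the Gabor basis at no cost.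

Tiling is not preserved in this way. Say that $A$ \emph{tiles} a finite abelian group $G$ if $G$ is a disjoint union of translates of $A$. Recall that a character of $G$ is a homomorphism $\psi$ from $G$ to the unit circle, and that $\sum_{p\in G}\psi(p)=0$ unless $\psi\equiv1$.

\begin{lemma}\label{lem:half}
Let $A\subset G$ with $|A|=|G|/2$. If $A$ tiles $G$, then there is $\theta\in G$ such that $\psi(\theta)=-1$ for every character $\psi\not\equiv1$ with $\sum_{p\in A}\psi(p)\neq0$.
\end{lemma}

\begin{proof}
A tiling consists of two translates, so after a translation $G=A\sqcup(A+\theta)$ for some $\theta$. Summing $\psi$ over $G$ gives $0=(1+\psi(\theta))\sum_{p\in A}\psi(p)$.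
\end{proof}

Hence a set of density one half cannot tile if an \emph{odd} number of such characters have product $1$. In a stack, the characters can come from different layers. The two layers of Example~\ref{ex:Z4} do not produce an obstruction, because the single translation $(2,2)$ maps each of $B$ and $B'$ to its complement. In binary digits, $B$ says that the low digit of $z$ equals the high digit of $x$, and $B'$ says that the high digit of $z$ equals the low digit of $x$. With three binary digits there are three such layers, and they are incompatible.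

\section{Three layers in $\mathbb{Z}_8^2$}\label{sec:layers}

Let $\zeta=e(1/8)$. Write the representative in $\{0,\dots,7\}$ of $x\in\mathbb{Z}_8$ as $b_0(x)+2b_1(x)+4b_2(x)$ with $b_j(x)\in\{0,1\}$. For $l\in\{0,1,2\}$ define
\[
B_l=\{(x,z)\in\mathbb{Z}_8^2:\ b_l(z)=b_{2-l}(x)\};
\]
see Figure~\ref{fig:layers}. For $\kappa\in\mathbb{Z}_8\setminus\{0\}$ let $\operatorname{ord}\kappa\in\{0,1,2\}$ be the largest $j$ with $2^j\mid\kappa$. Two elementary facts drive all computations. First, for $j\in\{0,1,2\}$,
\begin{equation}\label{eq:zero}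
1+\zeta^{2^j\kappa}=0\iff 2^j\kappa\equiv4 \pmod 8\iff \kappa\neq0\text{ and }j=2-\operatorname{ord}\kappa .
\end{equation}
Second, if $x\neq x'$ and $j=\operatorname{ord}(x-x')$, then $b_j(x)\ne b_j(x')$: the representatives agree modulo $2^j$, so their digits below $j$ agree, and they differ modulo $2^{j+1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.38]
\foreach \x in {0,1,2,3} \foreach \z in {0,2,4,6}
  {\fill[gray] (\x,\z) rectangle +(1,1); \fill[gray] (\x+4,\z+1) rectangle +(1,1);}
\foreach \x in {0,1,4,5} \foreach \z in {0,1,4,5}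
  {\fill[gray] (\x+11,\z) rectangle +(1,1); \fill[gray] (\x+13,\z+2) rectangle +(1,1);}
\foreach \x in {0,2,4,6} \foreach \z in {0,1,2,3}
  {\fill[gray] (\x+22,\z) rectangle +(1,1); \fill[gray] (\x+23,\z+4) rectangle +(1,1);}
\draw (0,0) grid (8,8); \draw (11,0) grid (19,8); \draw (22,0) grid (30,8);
\node at (4,-1) {$B_0$}; \node at (15,-1) {$B_1$}; \node at (26,-1) {$B_2$};
\end{tikzpicture}
\caption{The layers $B_0,B_1,B_2\subset\mathbb{Z}_8^2$, shaded, with $x=0,\dots,7$ from left to right and $z=0,\dots,7$ from bottom to top. A point $(x,z)$ lies in $B_l$ when the binary digit of $z$ in place $l$ equals the binary digit of $x$ in place $2-l$.}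
\label{fig:layers}
\end{figure}

\begin{lemma}\label{lem:columns}
Let $l\in\{0,1,2\}$.
\begin{itemize}
\item[(i)] Every column $B_l(x)$ has four elements, and every $z\in\mathbb{Z}_8$ lies in $B_l(x)$ for exactly four $x$.
\item[(ii)] If $x\ne x'$, $\kappa=x-x'$ and $Y=B_l(x)\cap B_l(x')$, then $\widehat{Y}(\kappa)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Given one of $x,z$, the condition $b_l(z)=b_{2-l}(x)$ prescribes one digit of the other and leaves two digits free.

(ii) If $b_{2-l}(x)\neq b_{2-l}(x')$, then $Y=\emptyset$. Otherwise the digits of $x$ and $x'$ in place $2-l$ have a common value $c$, so $2-l\ne\operatorname{ord}\kappa$ by the second fact above, and $Y=\{z:b_l(z)=c\}$. Summing over the two free digits of $z$,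
\[
\widehat{Y}(\kappa)=\zeta^{2^lc\kappa}\prod_{j\ne l}\big(1+\zeta^{2^j\kappa}\big).
\]
The index $j=2-\operatorname{ord}\kappa$ differs from $l$, so it occurs in the product, and its factor vanishes by \eqref{eq:zero}.
\end{proof}

The stack of the three layers lives in $\mathbb{Z}_8^2\times\mathbb{Z}_3$, which suggests a set in $\mathbb{R}^3$. Since $3$ is coprime to $8$, one dimension can be saved: by the Chinese remainder theorem, $\rho\mapsto(\rho\bmod8,\rho\bmod3)$ is an isomorphism $\mathbb{Z}_{24}\to\mathbb{Z}_8\times\mathbb{Z}_3$. So let $G=\mathbb{Z}_8\times\mathbb{Z}_{24}$ and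
\[
A=\{(x,\rho)\in G:\ (x,\rho\bmod8)\in B_{\rho\bmod3}\},\qquad |A|=3\cdot32=96=\tfrac12|G| .
\]
We only need the characters of $G$ that ignore the layer: for $(\alpha,\beta)\in\mathbb{Z}_8^2$ let $\psi_{\alpha,\beta}(x,\rho)=\zeta^{\alpha x+\beta\rho}$ and
\[
\widehat{A}(\alpha,\beta)=\sum_{(x,\rho)\in A}\zeta^{\alpha x+\beta\rho}=\sum_{l=0}^2\widehat{B_l}(\alpha,\beta),\qquad \widehat{B_l}(\alpha,\beta)=\sum_{(x,z)\in B_l}\zeta^{\alpha x+\beta z}.
\]
A priori the three terms could cancel. They do not, because for $\alpha\neq0$ at most one of them is nonzero.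

\begin{lemma}\label{lem:fourier}
Let $S=\{\pm(1,4),\pm(4,1),\pm(2,2)\}\subset\mathbb{Z}_8^2$. Then $|\widehat{A}(\alpha,\beta)|\ge16$ for all $(\alpha,\beta)\in S\cup\{(0,0)\}$.
\end{lemma}

\begin{proof}
We have $\widehat{A}(0,0)=96$, and $\widehat{A}(-\alpha,-\beta)$ is the complex conjugate of $\widehat{A}(\alpha,\beta)$. A point of $B_l$ is given by the common digit $b_{2-l}(x)=b_l(z)$ and four free digits, so
\[
\widehat{B_l}(\alpha,\beta)=\big(1+\zeta^{2^{2-l}\alpha+2^l\beta}\big)\prod_{j\ne2-l}\big(1+\zeta^{2^j\alpha}\big)\prod_{j\neq l}\big(1+\zeta^{2^j\beta}\big).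
\]
If $\alpha\ne0$ and $\operatorname{ord}\alpha\ne l$, the first product contains the index $j=2-\operatorname{ord}\alpha$ and vanishes by \eqref{eq:zero}. So only the layer $l=\operatorname{ord}\alpha$ contributes, and with $\zeta^2=\mathrm{i}$, $\zeta^8=1$,
\begin{align*}
\widehat{A}(1,4)&=\widehat{B_0}(1,4)=2\cdot(1+\zeta)(1+\mathrm{i})\cdot(2\cdot2)=8(1+\zeta)(1+\mathrm{i}),\\
\widehat{A}(2,2)&=\widehat{B_1}(2,2)=2\cdot2(1+\mathrm{i})\cdot2(1+\mathrm{i})=16\,\mathrm{i},\\
\widehat{A}(4,1)&=\widehat{B_2}(4,1)=2\cdot(2\cdot2)\cdot(1+\zeta)(1+\mathrm{i})=8(1+\zeta)(1+\mathrm{i}).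
\end{align*}
Since $|1+\zeta|^2=2+\sqrt2>2$, we have $|8(1+\zeta)(1+\mathrm{i})|>16$.
\end{proof}

The three frequencies, one from each layer, satisfy a relation with five terms:
\begin{equation}\label{eq:relation}
(1,4)+(1,4)+(4,1)+(4,1)-(2,2)=(8,8)=(0,0)\quad\text{in }\mathbb{Z}_8^2 .
\end{equation}

\begin{proposition}\label{prop:finite}
The set $A$ does not tile $G$.
\end{proposition}

\begin{proof}
Otherwise Lemmas~\ref{lem:half} and~\ref{lem:fourier} give $\theta\in G$ with $\psi_{1,4}(\theta)=\psi_{4,1}(\theta)=\psi_{2,2}(\theta)=-1$. By \eqref{eq:relation}, $\psi_{2,2}=\psi_{1,4}^2\psi_{4,1}^2$, so $\psi_{2,2}(\theta)=1$, a contradiction.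
\end{proof}

\begin{remark}
All three layers are needed. Adding $4$ flips the digit $b_2$ and fixes $b_0,b_1$, and adding $2$ flips $b_1$ and fixes $b_0$. Hence translation by $(4,2)$ maps both $B_0$ and $B_1$ to their complements, $(2,4)$ does this for $B_1$ and $B_2$, and $(4,4)$ does it for $B_0$ and $B_2$.
\end{remark}

\section{The set $\Omega$ and its Gabor basis}\label{sec:gabor}

We now pass from $G$ to $\mathbb{Z}^2$ and then to $\mathbb{R}^d$. One copy of $A$ would carry a Gabor basis, but a tiling of $\mathbb{Z}^2$ by one copy need not be periodic modulo $(8,24)$, so Proposition~\ref{prop:finite} would say nothing about it. We therefore use a large block of copies, in whose interior the set looks periodic.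

Let $\pi:\mathbb{Z}^2\to G$ be the reduction $(u,v)\mapsto(u\bmod8,v\bmod24)$. For an integer $k\ge1$ put
\[
Q=\{0,\dots,7\}\times\{0,\dots,23\},\qquad R=\{0,\dots,8k-1\}\times\{0,\dots,24k-1\},
\]
and $A_0=Q\cap\pi^{-1}(A)$, $F=R\cap\pi^{-1}(A)$. Every point of $F$ is uniquely of the form
\begin{equation}\label{eq:F}
(x+8j_1,\ \rho+24j_2),\qquad (x,\rho)\in A_0,\quad 0\le j_1,j_2<k,
\end{equation}
so $|F|=96k^2$. For $d\ge2$ let $F^{(d)}=F\times\{0\}^{d-2}\subset\mathbb{Z}^d$ and
\begin{equation}\label{eq:Omega}
\Omega=F^{(d)}+[0,1)^d=\big(F+[0,1)^2\big)\times[0,1)^{d-2},\qquad|\Omega|=96k^2 .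
\end{equation}

\subsection{A Gabor basis of $\ell^2(\mathbb{Z}^2)$}

In $G$, the basis of Section~\ref{sec:model} has the shifts $(s,0)$ with $s\in\mathbb{Z}_8$, and for each $s$ the $24$ frequencies $(\alpha/8,\,s/8+m/3)$. In $\mathbb{Z}^2$ we add the shifts by multiples of the side lengths of $R$. Since $F$ is $k^2$ times as large as $A$, we refine each frequency into $k^2$ frequencies, with steps $1/(8k)$ and $1/(24k)$. Thus the time shifts are
\[
\tau=(s+8kn_1,\ 24kn_2),\qquad s\in\{0,\dots,7\},\quad n_1,n_2\in\mathbb{Z},
\]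
where $s,n_1,n_2$ are determined by $\tau$ (the residue of $\tau_1$ modulo $8$ is $s$), and $\tau$ carries the $24k^2$ frequencies
\[
\nu=\Big(\frac{a}{8k},\ \frac s8+\frac m3+\frac{r}{24k}\Big),\qquad 0\le a<8k,\quad m\in\{0,1,2\},\quad 0\le r<k .
\]
Let $g_{\tau,\nu}(p)=|F|^{-1/2}e(\langle\nu,p\rangle)1_F(p-\tau)$ for $p\in\mathbb{Z}^2$. Each shift carries only a quarter of the $|F|$ frequencies needed to span $\ell^2(F+\tau)$. This is compensated by the fact, shown below, that each point lies in four windows.

\begin{lemma}\label{lem:discrete}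
For every $k\ge1$ the functions $g_{\tau,\nu}$ form an orthonormal basis of $\ell^2(\mathbb{Z}^2)$.
\end{lemma}

\begin{proof}
Each $g_{\tau,\nu}$ has norm $1$. Take two of them, with different parameters $(s,n_1,n_2,a,m,r)$ and $(s',n_1',n_2',a',m',r')$. If $n_2\ne n_2'$, or if $s=s'$ and $n_1\ne n_1'$, then $R+\tau$ and $R+\tau'$ are disjoint, and the functions are orthogonal. Two cases remain.

\emph{Overlapping windows: $n_2=n_2'$ and $s\ne s'$.} The windows are cut off at different places in the horizontal direction, so a sum along rows would not cancel. We show that the sum along each column vanishes. Fix $u\in\mathbb{Z}$. If $u-\tau_1$ or $u-\tau_1'$ lies outside $[0,8k)$, one of the functions vanishes on the column over $u$. Otherwise let $x=u-s$ and $x'=u-s'$ in $\mathbb{Z}_8$, and let $Y_l=B_l(x)\cap B_l(x')$. Both windows contain $(u,v)$ exactly when $v=24kn_2+\rho+24j$ with $0\le j<k$, $0\le\rho<24$ and $\rho\bmod8\in Y_{\rho\bmod3}$. With $\eta=\nu_2-\nu_2'=\frac{s-s'}8+\frac{m-m'}3+\frac{r-r'}{24k}$, the column sum is a constant multiple of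
\[
\sum_v e(\eta v)=e(24kn_2\eta)\Big(\sum_\rho e(\eta\rho)\Big)\Big(\sum_{j=0}^{k-1}e\Big(\frac{(r-r')j}{k}\Big)\Big),
\]
because $24\eta\equiv(r-r')/k$ modulo $1$. The last factor vanishes if $r\ne r'$, since $|r-r'|<k$. If $r=r'$, the Chinese remainder theorem and Lemma~\ref{lem:columns}(ii), with $x'-x=s-s'\neq0$ in $\mathbb{Z}_8$, give
\[
\sum_\rho e(\eta\rho)=\sum_{l=0}^2e\Big(\frac{(m-m')l}3\Big)\widehat{Y_l}(s-s')=0 .
\]

\emph{The same window: $\tau=\tau'$ and $(a,m,r)\ne(a',m',r')$.} The inner product is a constant multiple of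
\[
\sum_{(u,v)\in F}e\Big(\frac{(a-a')u}{8k}+\frac{(m-m')v}{3}+\frac{(r-r')v}{24k}\Big).
\]
In the parametrization \eqref{eq:F}, the sums over $j_1$ and $j_2$ split off as the factors $\sum_{j_1}e((a-a')j_1/k)$ and $\sum_{j_2}e((r-r')j_2/k)$. They vanish unless $a-a'=k\alpha$ for an integer $\alpha$ and $r=r'$. In that case Lemma~\ref{lem:columns}(i) shows that the sum equals
\[
k^2\sum_{l=0}^2\sum_{x=0}^7e\Big(\frac{\alpha x}8+\frac{(m-m')l}3\Big)|B_l(x)|=4k^2\Big(\sum_{x=0}^7e\Big(\frac{\alpha x}{8}\Big)\Big)\Big(\sum_{l=0}^2e\Big(\frac{(m-m')l}{3}\Big)\Big).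
\]
Here $|\alpha|<8$, $|m-m'|<3$ and $(\alpha,m-m')\neq(0,0)$, so one factor vanishes.

\emph{Completeness.} Recall that for an orthonormal system $(g_\iota)$ in a Hilbert space, the squared distance from $f$ to the closed span is $\|f\|^2-\sum_\iota|\langle f,g_\iota\rangle|^2$. Take $f=\delta_p$, the indicator of a point $p=(u,v)$. Then
\[
\sum_{\tau,\nu}|\langle\delta_p,g_{\tau,\nu}\rangle|^2=\sum_{\tau,\nu}|g_{\tau,\nu}(p)|^2=\frac{24k^2}{96k^2}\,\#\{\tau:p-\tau\in F\}.
\]
For each $s$ there is exactly one pair $(n_1,n_2)$ with $p-\tau\in R$, and then $p-\tau\in F$ if and only if $v\bmod8\in B_{v\bmod3}(u-s)$. By Lemma~\ref{lem:columns}(i) this holds for exactly four $s$. So the sum equals $1=\|\delta_p\|^2$, every $\delta_p$ lies in the closed span, and the system is complete.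
\end{proof}

\subsection{From $\mathbb{Z}^2$ to $\mathbb{R}^d$}

\begin{proposition}\label{prop:gonb}
For every $d\ge2$ and $k\ge1$, the set $\Omega$ is a GONB set.
\end{proposition}

\begin{proof}
Let $\Lambda_0$ be the countable set of pairs $(t,\lambda)=((\tau,n'),(\nu,0))$ with $(\tau,\nu)$ as above and $n'\in\mathbb{Z}^{d-2}$. The functions
\[
h_{t,\lambda}(n)=|F|^{-1/2}e_\lambda(n)1_{F^{(d)}}(n-t),\qquad n\in\mathbb{Z}^d,
\]
are the products of $g_{\tau,\nu}$ in the first two variables with $\delta_{n'}$ in the others, so they form an orthonormal basis of $\ell^2(\mathbb{Z}^d)$ by Lemma~\ref{lem:discrete}. To resolve functions inside the unit cubes we add integer frequencies, which are invisible on $\mathbb{Z}^d$. Let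
\[
\Lambda=\{(t,\lambda+\kappa):(t,\lambda)\in\Lambda_0,\ \kappa\in\mathbb{Z}^d\}\subseteq\mathbb{Z}^d\times\tfrac1{24k}\mathbb{Z}^d ,
\]
a discrete set. Write points of $\mathbb{R}^d$ as $n+y$ with $n\in\mathbb{Z}^d$ and $y\in[0,1)^d$. Since $e_\kappa(n)=1$ and $\chi_\Omega(n+y-t)=1_{F^{(d)}}(n-t)$, the element of the Gabor system with parameters $(t,\lambda,\kappa)$ is
\[
G_{t,\lambda,\kappa}(n+y)=h_{t,\lambda}(n)\,e_{\lambda+\kappa}(y).
\]
Therefore
\[
\langle G_{t,\lambda,\kappa},G_{t',\lambda',\kappa'}\rangle=\langle h_{t,\lambda},h_{t',\lambda'}\rangle\int_{[0,1)^d}e_{\lambda-\lambda'+\kappa-\kappa'}(y)\,dy .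
\]
The first factor vanishes if $(t,\lambda)\ne(t',\lambda')$, the second vanishes if $(t,\lambda)=(t',\lambda')$ and $\kappa\ne\kappa'$, and both equal $1$ if the triples agree. So the system is orthonormal; in particular, distinct triples give distinct points of $\Lambda$.

Let $f\in L^2(\mathbb{R}^d)$ be orthogonal to all $G_{t,\lambda,\kappa}$. Fix $(t,\lambda)$ and let $H(y)=\sum_nf(n+y)\overline{h_{t,\lambda}(n)}$, a finite sum, so that $H\in L^2([0,1)^d)$. Then $\int_{[0,1)^d}H\,\overline{e_\lambda}\,\overline{e_\kappa}\,dy=0$ for all $\kappa\in\mathbb{Z}^d$. All Fourier coefficients of $H\overline{e_\lambda}$ vanish, so $H=0$ almost everywhere. Since $\Lambda_0$ is countable, for almost every $y$ the sequence $n\mapsto f(n+y)$ lies in $\ell^2(\mathbb{Z}^d)$ and is orthogonal to every $h_{t,\lambda}$, hence is zero. Thus $f=0$.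
\end{proof}

\section{$\Omega$ does not tile}\label{sec:tile}

\begin{proposition}\label{prop:tile}
For every $d\ge2$ and $k\ge8$, the set $\Omega$ is not a translational tile.
\end{proposition}

\begin{proof}
Suppose that $\sum_{t\in\mathcal{J}}\chi_\Omega(x-t)=1$ almost everywhere. We reduce this tiling first to $\mathbb{Z}^2$ and then to $G$.

\emph{Reduction to $\mathbb{Z}^2$.} The translations $t$ need not be integral, so we sample the tiling along a coset of $\mathbb{Z}^d$. The integer translates of the exceptional null set have a null union, so there is $x_0$ such that the identity holds at every point of $x_0+\mathbb{Z}^d$. For $n\in\mathbb{Z}^d$ we have $n+x_0-t\in\Omega$ if and only if $n+\lfloor x_0-t\rfloor\in F^{(d)}$, with the floor taken in each coordinate. So every $n\in\mathbb{Z}^d$ lies in $F^{(d)}-\lfloor x_0-t\rfloor$ for exactly one $t\in\mathcal{J}$. Keep those $t$ for which the last $d-2$ coordinates of $\lfloor x_0-t\rfloor$ vanish; these are the ones that cover $\mathbb{Z}^2\times\{0\}^{d-2}$. This gives a set $T\subset\mathbb{Z}^2$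 such that every point of $\mathbb{Z}^2$ is $p+\tau$ for exactly one pair $(p,\tau)\in F\times T$.

\emph{A window that avoids all boundaries.} Inside $\tau+R$ the tile $\tau+F$ coincides with the periodic set $\tau+\pi^{-1}(A)$. We look for a translate $y+Q$ that sees only this periodic structure, that is, one that crosses the boundary of no box $\tau+R$. Let $W$ be the set of $w\in\mathbb{Z}^2$ such that $w+Q$ meets $R$ but is not contained in $R$. The set $w+Q$ meets $R$ for $-7\le w_1\le8k-1$, $-23\le w_2\le24k-1$, and it is contained in $R$ for $0\le w_1\le8k-8$, $0\le w_2\le24k-24$. So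
\[
|W|=(8k+7)(24k+23)-(8k-7)(24k-23)=704k .
\]
Let $N(y)=\#\{\tau\in T:y-\tau\in W\}$ be the number of boxes whose boundary $y+Q$ crosses. The tiling computes the average of $N$ over $-F$ exactly:
\[
\sum_{p\in F}N(-p)=\sum_{w\in W}\#\{(p,\tau)\in F\times T:\ p+\tau=-w\}=|W|=704k<96k^2=|F| ,
\]
where the inequality uses $k\ge8$. Since $N$ takes nonnegative integer values, $N(y)=0$ for some $y$.

\emph{Reduction to $G$.} Let $T'$ be the set of $\tau\in T$ with $y+Q\subseteq\tau+R$. Every point of $y+Q$ lies in some $\tau+F\subseteq\tau+R$, and then $\tau\in T'$ because $N(y)=0$. So $y+Q$ is the disjoint union of the sets $(y+Q)\cap(\tau+F)$, $\tau\in T'$. For $\tau\in T'$ this set equals $\{q\in y+Q:\pi(q)\in A+\pi(\tau)\}$. Since $\pi$ maps $y+Q$ bijectively onto $G$, the translates $A+\pi(\tau)$, $\tau\in T'$, partition $G$. This contradicts Proposition~\ref{prop:finite}.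
\end{proof}

\section{$\Omega$ is not spectral}\label{sec:spectral}

The relation \eqref{eq:relation} describes a closed walk of length five with steps in $S$. Its vertices are
\[
w_0=(0,0),\quad w_1=(1,4),\quad w_2=(2,0),\quad w_3=(6,1),\quad w_4=(2,2),
\]
and, with indices modulo $5$, the steps $w_{j+1}-w_j$ are $(1,4)$, $(1,-4)$, $(4,1)$, $(-4,1)$, $(-2,-2)$, which modulo $8$ are the five terms of \eqref{eq:relation}.

The argument is easiest to see in $G$, which has $192$ characters. An orthogonal basis of $\ell^2(A)$ made of characters would be a set $\Gamma$ of $96$ of them. For any character $\psi$, the characters $\psi\psi_{w_j}$ and $\psi\psi_{w_{j+1}}$ are not orthogonal on $A$, by Lemma~\ref{lem:fourier}. Among any three vertices of a $5$-cycle two are adjacent, so at most two of $\psi\psi_{w_0},\dots,\psi\psi_{w_4}$ lie in $\Gamma$. Summing over $\psi$ gives $5\cdot96\le2\cdot192$, which is false: a spectrum needs density $\frac12$, and the cycle allows only $\frac25$.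

In $\mathbb{R}^d$ a spectrum is not confined to a lattice. So we replace the five points by five small boxes, we need the Fourier transform to be nonzero on neighborhoods of the points of $S$, and we need a substitute for the count $|\Gamma|=|A|$. We begin with the count. For a set $\Omega$ of finite positive measure let
\[
\Phi(\xi)=\int_\Omega e(\langle\xi,x\rangle)\,dx ,
\]
so that $\langle e_\gamma,e_{\gamma'}\rangle_{L^2(\Omega)}=\Phi(\gamma-\gamma')$. This is the Fourier transform of $\chi_\Omega$ at $-\xi$, so $\int|\Phi|^2=|\Omega|$ by Plancherel's theorem. The next lemma expresses that a spectrum has on average $|\Omega|$ points per unit volume.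

\begin{lemma}\label{lem:count}
Let $\Gamma$ be a spectrum of a set $\Omega\subseteq\mathbb{R}^d$ with $0<|\Omega|<\infty$, and let $U\subseteq\mathbb{R}^d$ be measurable. If $\#(\Gamma\cap(y+U))\le N$ for all $y\in\mathbb{R}^d$, then $|U|\,|\Omega|\le N$.
\end{lemma}

\begin{proof}
Parseval's identity for $e_\xi\in L^2(\Omega)$ in the basis $|\Omega|^{-1/2}e_\gamma$ reads $|\Omega|=|\Omega|^{-1}\sum_\gamma|\Phi(\gamma-\xi)|^2$, for every $\xi\in\mathbb{R}^d$. We integrate over $\xi\in U$ and substitute $y=\gamma-\xi$. The set $\Gamma$ is countable and all terms are nonnegative, so Tonelli's theorem gives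
\[
|U|\,|\Omega|^2=\sum_{\gamma\in\Gamma}\int|\Phi(y)|^2\chi_U(\gamma-y)\,dy=\int|\Phi(y)|^2\,\#(\Gamma\cap(y+U))\,dy\le N|\Omega| .\qedhere
\]
\end{proof}

Now let $\Omega$ be the set \eqref{eq:Omega}. From $\Omega=F^{(d)}+[0,1)^d$ and \eqref{eq:F},
\begin{equation}\label{eq:factor}
\Phi(\xi)=M(\xi_1,\xi_2)\,D(8\xi_1)\,D(24\xi_2)\prod_{j=1}^d\varphi(\xi_j),
\end{equation}
where
\[
M(\xi_1,\xi_2)=\sum_{(x,\rho)\in A_0}e(x\xi_1+\rho\xi_2),\qquad D(u)=\sum_{j=0}^{k-1}e(ju),\qquad\varphi(u)=\int_0^1e(uy)\,dy .
\]
The function $\varphi$ vanishes only at the nonzero integers, since $\varphi(u)=(e(u)-1)/(2\pi\mathrm{i}u)$ for $u\neq0$. The function $D$ equals $k$ on $\mathbb{Z}$ and $(e(ku)-1)/(e(u)-1)$ elsewhere, so $D(u)\ne0$ when $\operatorname{dist}(u,\mathbb{Z})<1/k$. These zero-free regions dictate the box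
\[
V=\Big[0,\frac1{8k}\Big)\times\Big[0,\frac1{24k}\Big)\times[0,1)^{d-2},\qquad|V|\,|\Omega|=\frac{96k^2}{192k^2}=\frac12 .
\]
The value $\frac12$ is the density found in the finite model. The box shrinks as $k$ grows while $M$ does not depend on $k$, so for large $k$ the function $M$ is nearly constant on such a box.

\begin{lemma}\label{lem:nonzero}
Let $k\ge70$. Let $\xi\in(-1,1)^d$ and suppose that $(\xi_1,\xi_2)=\frac18\sigma+\varepsilon$, where $\sigma\in\mathbb{Z}^2$ reduces modulo $8$ to an element of $S\cup\{(0,0)\}$, $|\varepsilon_1|<\frac1{8k}$ and $|\varepsilon_2|<\frac1{24k}$. Then $\Phi(\xi)\ne0$.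
\end{lemma}

\begin{proof}
The factors $\varphi(\xi_j)$ in \eqref{eq:factor} are nonzero because $|\xi_j|<1$. The numbers $8\xi_1=\sigma_1+8\varepsilon_1$ and $24\xi_2=3\sigma_2+24\varepsilon_2$ are at distance less than $1/k$ from $\mathbb{Z}$, so both factors $D$ are nonzero. Finally, $M(\sigma/8)=\widehat{A}(\sigma\bmod8)$ has modulus at least $16$ by Lemma~\ref{lem:fourier}. From $|e(u)-1|\le2\pi|u|$ and $0\le x\le7$, $0\le\rho\le23$ on $A_0$,
\[
\big|M(\tfrac18\sigma+\varepsilon)-M(\tfrac18\sigma)\big|\le96\cdot2\pi\,(7|\varepsilon_1|+23|\varepsilon_2|)<\frac{192\pi}k\Big(\frac78+\frac{23}{24}\Big)=\frac{352\pi}k<16,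
\]
because $k\ge70>22\pi$. So $M(\xi_1,\xi_2)\neq0$.
\end{proof}

\begin{proposition}\label{prop:spectral}
For every $d\ge2$ and $k\ge70$, the set $\Omega$ is not spectral.
\end{proposition}

\begin{proof}
Suppose that $\Gamma$ is a spectrum, so that $\Phi(\gamma-\gamma')=0$ for distinct $\gamma,\gamma'\in\Gamma$. For $j=0,\dots,4$ let $U_j=(\frac18w_j,0)+V$, where $0\in\mathbb{R}^{d-2}$, and let $U=U_0\cup\dots\cup U_4$. The points $\frac18w_j$ are distinct points of $\frac18\mathbb{Z}^2$, and the first two sides of $V$ are shorter than $\frac18$. So the boxes $U_j$ are disjoint and $|U|\,|\Omega|=\frac52$. The coordinates of the $w_j$ lie in $\{0,\dots,6\}$, so $U\subseteq[0,1)^d$.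

Fix $y\in\mathbb{R}^d$, and let $\xi$ be the difference of a point of $y+U_{j'}$ and a point of $y+U_j$. Then $\xi\in(-1,1)^d$ and $(\xi_1,\xi_2)=\frac18(w_{j'}-w_j)+\varepsilon$ with $|\varepsilon_1|<\frac1{8k}$ and $|\varepsilon_2|<\frac1{24k}$. If $j'=j$ or $j'=j+1$ modulo $5$, Lemma~\ref{lem:nonzero} applies and gives $\Phi(\xi)\ne0$. Hence each box $y+U_j$ contains at most one point of $\Gamma$, and two cyclically adjacent boxes do not both contain one. Among any three of the five boxes two are adjacent, so $\#(\Gamma\cap(y+U))\le2$ for every $y$. Lemma~\ref{lem:count} gives $\frac52\le2$, a contradiction.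
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The hypothesis $d\ge2$ enters in the case of overlapping windows in Lemma~\ref{lem:discrete}. The small shifts $s$ act in the first coordinate, where they cut the overlap of two windows at arbitrary places. The cancellation takes place in the second coordinate, where two windows are either aligned or disjoint, so that only complete periods are summed. On the line these two directions would coincide, and the argument has no room to separate them.
\end{remark}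

\begin{thebibliography}{9}
\bibitem{CL} Randolf Chung and Chun-Kit Lai, \emph{Non-symmetric Convex Polytope and Gabor Orthonormal Bases}, arXiv:1711.10569 (2017).
\end{thebibliography}
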